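\title{The complexity of a pair of modules can exceed complexity and plexity}

\begin{abstract}
For finitely generated modules $M,N$ over a local noetherian ring $R$, the complexity $\operatorname{cx}_R(M,N)$ measures the polynomial rate of growth of the minimal number of generators of $\operatorname{Ext}^n_R(M,N)$. Over complete intersections it is at most the minimum of the complexity of $M$ and the plexity of $N$. We show that this bound fails in general: it fails over three-dimensional Gorenstein rings of positive residue characteristic, for a module all of whose Betti numbers equal $2$, and it fails over suitable rings with any residue field of characteristic $0$. We also show that the bound holds over every local ring of dimension at most $2$.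
\end{abstract}

\section{Introduction}\label{sec:intro}

All rings are commutative. Let $R$ be a local noetherian ring with maximal ideal $\mathfrak m$ and residue field $k=R/\mathfrak m$, and write $\mu_R(X)$ for the minimal number of generators of a finitely generated $R$-module $X$. For finitely generated $R$-modules $M$ and $N$, the \emph{complexity of the pair} $(M,N)$ is
\[
\operatorname{cx}_R(M,N)=\inf\bigl\{\,b\ge 0 \;:\; \text{there is } a>0 \text{ with } \mu_R(\operatorname{Ext}^n_R(M,N))\le a\,n^{b-1}\text{ for all } n\gg0\,\bigr\},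
\]
where $b$ ranges over the integers and $\inf\varnothing=\infty$. Thus $\operatorname{cx}_R(M,N)=0$ means that $\operatorname{Ext}^n_R(M,N)=0$ for large $n$, the bound $\operatorname{cx}_R(M,N)\le1$ means that the numbers of generators are bounded, $\operatorname{cx}_R(M,N)\le2$ allows linear growth, and so on. The \emph{complexity} of $M$ and the \emph{plexity} of $N$ are
\[
\operatorname{cx}_RM=\operatorname{cx}_R(M,k),\qquad \operatorname{px}_RN=\operatorname{cx}_R(k,N).
\]
The first measures the growth of the Betti numbers $\beta_n(M)=\dim_k\operatorname{Ext}^n_R(M,k)$, which are the ranks of the terms of the minimal free resolution of $M$. The second measures the growth of the Bass numbers $\dim_k\operatorname{Ext}^n_R(k,N)$.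

One expects the residue field to be the worst test module in either variable, and the simplest cases support this. The module $\operatorname{Ext}^n_R(M,N)$ is a subquotient of $N^{\beta_n(M)}$. If $N$ has finite length $\ell(N)$, this gives $\mu_R(\operatorname{Ext}^n_R(M,N))\le\ell(N)\beta_n(M)$, hence $\operatorname{cx}_R(M,N)\le\operatorname{cx}_RM$. If $M$ has finite length, the long exact sequences along a composition series of $M$ give $\ell(\operatorname{Ext}^n_R(M,N))\le\ell(M)\dim_k\operatorname{Ext}^n_R(k,N)$, hence $\operatorname{cx}_R(M,N)\le\operatorname{px}_RN$. So the inequality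
\begin{equation}\label{eq:main}
\operatorname{cx}_R(M,N)\le\min\{\operatorname{cx}_RM,\ \operatorname{px}_RN\}
\end{equation}
holds over artinian rings. By a theorem of Avramov and Buchweitz it also holds over complete intersections. The following question comes from the paper \cite{DV} of Dao and Veliche.

\medskip
\noindent\textbf{Question.} \emph{Does \eqref{eq:main} hold for every local noetherian ring $R$ and all finitely generated $R$-modules $M$ and $N$?}
\medskip

The answer is no.

\begin{theorem}\label{thm:p}
Let $k$ be a field of characteristic $p>0$ and let $r\ge2$ be an integer. There are a local noetherian ring $R$ with residue field $k$ and $\dim R=r+1$, and finitely generated $R$-modules $M,N$, such that $\beta_n(M)=2$ for all $n\ge0$ and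
\[
\operatorname{cx}_RM=1,\qquad \operatorname{cx}_R(M,N)=r=\dim R-1>1 .
\]
The ring $R$ can be chosen Gorenstein, and over this Gorenstein ring there are also finitely generated modules $M_1,N_1$ with $\operatorname{px}_RN_1=1$ and $\operatorname{cx}_R(M_1,N_1)=r$.
\end{theorem}

\begin{theorem}\label{thm:zero}
Let $k$ be a field of characteristic $0$ and let $r\ge3$ be an integer. There are a local noetherian ring $R$ with residue field $k$ and $\dim R=r+5$, and finitely generated $R$-modules $M,N$, such that $\operatorname{cx}_RM=2$ and $\operatorname{cx}_R(M,N)\ge r$.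
\end{theorem}

So \eqref{eq:main} fails over suitable local rings with any prescribed residue field, and the gap can be arbitrarily large; in positive characteristic both halves of \eqref{eq:main} fail. In small dimension the inequality survives.

\begin{theorem}\label{thm:dim2}
Let $R$ be a local noetherian ring and let $M,N$ be finitely generated $R$-modules.
\begin{enumerate}
\item If $\dim N\le2$, then $\operatorname{cx}_R(M,N)\le\operatorname{cx}_RM$.
\item If $\dim M\le2$, then $\operatorname{cx}_R(M,N)\le\operatorname{px}_RN$.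
\end{enumerate}
In particular, \eqref{eq:main} holds for all $M,N$ when $\dim R\le2$.
\end{theorem}

Theorem~\ref{thm:p} with $r=2$ gives a ring of dimension $3$, so the bound $2$ is optimal. For rings of residue characteristic $0$ and dimension $3$ to $7$ we do not settle whether \eqref{eq:main} can fail.

All three theorems turn on one point. The module $\operatorname{Ext}^n_R(M,N)$ is a quotient of the kernel of a map $N^{\beta_n(M)}\to N^{\beta_{n+1}(M)}$, and the Betti numbers control only the \emph{size} of the matrix of this map. Length passes to submodules, but the number of generators does not. So one has to ask whether the kernel of a matrix acting on $N$ can need many more generators than the size of the matrix suggests. In dimension at most $2$ it cannot (Section~\ref{sec:dim2}), and this gives Theorem~\ref{thm:dim2}. In dimension $3$ it can, already for $1\times2$ matrices over the quadric cone (Section~\ref{sec:segre}). It remains to make such kernels appear inside Ext modules while keeping the Betti numbers small. In both counterexamples the resolution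 of $M$ comes from the mapping cone of a chain map $w$ between two simple resolutions, the entries of $w$ lie in an ideal of square zero, and $N$ is killed by all other entries, so that Ext contains the kernel of the map induced by $w$. Section~\ref{sec:p} does this in characteristic $p$, Section~\ref{sec:gor} passes to a Gorenstein ring and dualizes, and Section~\ref{sec:zero} treats characteristic $0$.

\section{Generators, trivial extensions and depth}\label{sec:prelim}

\subsection*{Generators and growth}
By Nakayama's lemma $\mu_R(X)=\dim_kX/\mathfrak mX$. Hence $\mu_R$ is additive on direct sums; an exact sequence $0\to X'\to X\to X''\to0$ gives $\mu_R(X'')\le\mu_R(X)\le\mu_R(X')+\mu_R(X'')$; and $\mu_R(X)=\mu_S(X)$ if $R$ acts on $X$ through a surjection $R\to S$. We use two remarks on a function $f$ of a positive integer $n$.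
\begin{itemize}
\item[(G1)] If $f(n)\le an^{b-1}$ for $n\gg0$ and $i\ge0$ is fixed, then $f(n+i)\le a'n^{b-1}$ for $n\gg0$. For $b\ge1$ take $a'=2^{b-1}a$, since $n+i\le2n$ for $n\ge i$; for $b=0$ take $a'=a$.
\item[(G2)] If $f(n)\ge cn^{r-1}$ for infinitely many $n$, with $c>0$, then a bound $f(n)\le an^{b-1}$ for $n\gg0$ forces $b\ge r$.
\end{itemize}

\subsection*{Trivial extensions}
For a ring $C$ and a $C$-module $Y$, the \emph{trivial extension} $C\ltimes Y$ is $C\oplus Y$ with the product $(c,y)(c',y')=(cc',cy'+c'y)$. It contains $C$ as a subring and $Y$ as an ideal with $Y^2=0$ and quotient $C$. It is noetherian if $C$ is noetherian and $Y$ is finitely generated; if $C$ is local, it is local with the same residue field and dimension. For $\xi\in C$,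
\begin{equation}\label{eq:anntriv}
\operatorname{ann}_{C\ltimes Y}(\xi)=\operatorname{ann}_C(\xi)\oplus\operatorname{ann}_Y(\xi),\qquad \xi\,(C\ltimes Y)=\xi C\oplus\xi Y ,
\end{equation}
where $\operatorname{ann}_Y(\xi)=\{y\in Y:\xi y=0\}$. The modules $N$ of both counterexamples have two layers, with $Y$ mapping the top layer to the bottom one.

\begin{lemma}\label{lem:twostep}
Let $C$ be an algebra over a ring $S$, let $\pi\colon C\to S$ be a homomorphism of $S$-algebras with kernel $J$, and let $Y$ be a $C$-module. Let $N_0,N_1$ be $S$-modules and $\langle\ ,\ \rangle\colon Y\times N_0\to N_1$ an $S$-bilinear map with $\langle JY,N_0\rangle=0$. Then $N=N_0\oplus N_1$ is a module over $C\ltimes Y$ via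
\[
(c,y)(n_0,n_1)=\bigl(\pi(c)n_0,\ \pi(c)n_1+\langle y,n_0\rangle\bigr).
\]
Moreover $JN=0$, $N_1$ is a submodule, and $C\ltimes Y$ acts on $N/N_1\cong N_0$ through $C\ltimes Y\to C\to S$.
\end{lemma}

\begin{proof}
Since $c-\pi(c)\in J$, we have $\langle cy,n_0\rangle=\pi(c)\langle y,n_0\rangle$. Therefore
\[
(c,y)\bigl((c',y')(n_0,n_1)\bigr)=\bigl(\pi(cc')n_0,\ \pi(cc')n_1+\pi(c)\langle y',n_0\rangle+\pi(c')\langle y,n_0\rangle\bigr)=(cc',cy'+c'y)(n_0,n_1).
\]
Additivity and the last sentence are read off from the formula.
\end{proof}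

\subsection*{Depth}
A nonzero finitely generated module $X$ over a local ring $R$ is \emph{maximal Cohen--Macaulay} (MCM) if $\operatorname{depth}X=\dim R$, and $R$ is \emph{Cohen--Macaulay} if it is MCM over itself. With $\operatorname{depth}0=\infty$, the \emph{depth lemma} says that an exact sequence $0\to X'\to X\to X''\to0$ gives $\operatorname{depth}X'\ge\min\{\operatorname{depth}X,\ \operatorname{depth}X''+1\}$. If $S\to R$ is a module-finite homomorphism of local rings, then depth and dimension of a finitely generated $R$-module are the same over $R$ and over $S$.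

\section{Kernels with many generators}\label{sec:segre}

In a unique factorization domain the relations $gf_1+hf_2=0$ between two nonzero elements form a cyclic module, generated by $(f_2/e,-f_1/e)$ with $e=\gcd(f_1,f_2)$. To get many relations we want a ring in which two elements have a common factor that lies outside the ring.

\subsection*{The quadric cone}
Let $A=k[x,y,u,v]/(xv-yu)$, embedded in the polynomial ring $k[a_1,a_2,s,t]$ by
\[
x=a_1s,\qquad y=a_1t,\qquad u=a_2s,\qquad v=a_2t .
\]
The common factor $a_1$ of $x$ and $y$ is not in $A$. Between $x$ and $y$ there is the Koszul relation $(y,-x)$ and also the relation $(v,-u)$. Between $x^2$ and $y^2$ there are three relations of degree $2$,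
\[
(y^2,-x^2),\qquad (yv,-xu),\qquad (v^2,-u^2),
\]
because $yv\,x^2-xu\,y^2=xy(xv-yu)$ and $v^2x^2-u^2y^2=(xv-yu)(xv+yu)$. They are linearly independent over $k$, and none can be omitted, since there is no nonzero relation of smaller degree: $gx^2+hy^2=0$ means $gs^2+ht^2=0$, so $t^2$ divides $g$ and $s^2$ divides $h$, which is impossible for nonzero forms of degree at most $1$ in $x,y,u,v$. The three relations are $(t^2e,-s^2e)$ for $e=a_1^2,\ a_1a_2,\ a_2^2$. The proposition below shows that the pattern persists: the kernel of the $1\times2$ matrix $(x^q\ \ y^q)$ needs exactly $q+1$ generators.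

\subsection*{Segre rings}
Let $k$ be a field, $r\ge1$, and $P=k[a_1,\dots,a_r,s,t]$, bigraded by the degree in $a_1,\dots,a_r$ and the degree in $s,t$. A monomial of bidegree $(j,j)$ is a product of $j$ elements of the form $a_is$ or $a_it$, so
\[
A=k[a_is,\,a_it:1\le i\le r]=\bigoplus_{j\ge0}P_{(j,j)} .
\]
Let $A_+=\bigoplus_{j\ge1}P_{(j,j)}$, let $S=A_{A_+}$ with maximal ideal $\mathfrak m_S$, and put $x=a_1s$, $y=a_1t$. The fraction field of $A$ is $k(a_2/a_1,\dots,a_r/a_1,\,t/s,\,a_1s)$, of transcendence degree $r+1$, and every maximal ideal of a finitely generated domain over $k$ has height equal to this degree. So $S$ is a local noetherian domain with residue field $k$ and $\dim S=r+1$.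

The ring $A$ is the quotient of $k[X_i,T_i:1\le i\le r]$ by the $2\times2$ minors $X_iT_j-X_jT_i$ of a generic $2\times r$ matrix, via $X_i\mapsto a_is$, $T_i\mapsto a_it$. Indeed, modulo the minors one may exchange indices between an $X$ and a $T$, so the class of a monomial depends only on its multiset of indices and on its degree in the $X_i$; these data are recovered from the image in $P$, so the quotient is spanned by classes that map to distinct monomials. For $r=1$ we get $A=k[x,y]$, and for $r=2$ the quadric cone.

\begin{proposition}\label{prop:segre}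
For $q\ge1$, each of the $S$-modules
\begin{align*}
\text{(a)}\quad &\{(g,h)\in S^2:\ gx^q+hy^q=0\},\\
\text{(b)}\quad &\{(\lambda_0,\dots,\lambda_q)\in S^{q+1}:\ x\lambda_{j-1}+y\lambda_j=0\ \text{ for }1\le j\le q\}
\end{align*}
has minimal number of generators $\binom{q+r-1}{r-1}$, and $\binom{q+r-1}{r-1}\ge q^{r-1}/(r-1)!$.
\end{proposition}

\begin{proof}
Let $E_q=\bigoplus_{j\ge0}P_{(j+q,j)}$, an $A$-submodule of $P$. A monomial of bidegree $(j+q,j)$ is a monomial of bidegree $(j,j)$ times one of bidegree $(q,0)$, so $E_q$ is generated by $P_{(q,0)}$ and $A_+E_q=\bigoplus_{j\ge1}P_{(j+q,j)}$. Hence $E_q/A_+E_q\cong P_{(q,0)}$, the space of forms of degree $q$ in $r$ variables, and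
\[
\mu_S(S\otimes_AE_q)=\dim_kE_q/A_+E_q=\binom{q+r-1}{r-1}=\frac{(q+1)\cdots(q+r-1)}{(r-1)!}\ge\frac{q^{r-1}}{(r-1)!}.
\]
Localization is exact, so it suffices to show that the modules defined over $A$ by the same equations are isomorphic to $E_q$. For $e\in P$ and $0\le j\le q$, comparing bidegrees shows that $s^jt^{q-j}e\in A$ if and only if $e\in E_q$.

(a) Canceling $a_1^q$, the equation reads $gs^q+ht^q=0$ in the unique factorization domain $P$. As $s^q$ and $t^q$ are coprime, the solutions in $P^2$ are $(g,h)=(t^qe,-s^qe)$ with $e\in P$, and such a pair lies in $A^2$ if and only if $e\in E_q$.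

(b) The equations read $t\lambda_j=-s\lambda_{j-1}$. They give $t^q\lambda_q=(-s)^q\lambda_0$, so $\lambda_0=t^qe$ with $e\in P$, and then $\lambda_j=(-1)^js^jt^{q-j}e$ by induction on $j$. Conversely these elements satisfy the equations, and they lie in $A$ if and only if $e\in E_q$.
\end{proof}

In (a) the matrix has fixed size $1\times2$ and entries of growing degree, and the number of generators is unbounded once $r\ge2$. In (b) the matrix has size $q\times(q+1)$ and entries $x,y,0$, and the number of generators outgrows the size once $r\ge3$. Part (a) leads to Theorem~\ref{thm:p} and part (b) to Theorem~\ref{thm:zero}.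

\section{Bounded Betti numbers in characteristic $p$}\label{sec:p}

We look for $M$ with bounded Betti numbers and $N$ such that $\mu_R(\operatorname{Ext}^n_R(M,N))$ is unbounded. The resolution of $M$ cannot be eventually periodic: if two different syzygy modules of $M$ are isomorphic, then only finitely many modules occur among the $\operatorname{Ext}^n_R(M,N)$, and $\operatorname{cx}_R(M,N)\le1$. So we glue two periodic complexes, given by multiplication by elements $\xi_1$ and $\xi_2$, along elements $w_n$ that vary with $n$.

\begin{lemma}\label{lem:triang}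
Let $R$ be a local noetherian ring and let $\xi_1,\xi_2$ and $w_n$ $(n\in\mathbb Z)$ be elements of its maximal ideal with
\[
\operatorname{ann}_R(\xi_i)=\xi_iR\quad(i=1,2),\qquad \xi_1w_{n+1}+\xi_2w_n=0\quad(n\in\mathbb Z).
\]
Define $d_n\colon R^2\to R^2$ by $d_n(a,b)=(\xi_1a+w_nb,\ \xi_2b)$, and let $M=\operatorname{coker}d_1$.
\begin{enumerate}
\item[(a)] $\operatorname{im}d_{n+1}=\ker d_n$ for all $n\in\mathbb Z$, and $\beta_n(M)=2$ for all $n\ge0$.
\item[(b)] If $N$ is an $R$-module with $\xi_1N=\xi_2N=0$, then for $n\ge1$
\[
\operatorname{Ext}^n_R(M,N)\cong\operatorname{ann}_N(w_{n+1})\oplus N/w_nN .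
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $\xi_i^2=0$, we have $d_nd_{n+1}(a,b)=((\xi_1w_{n+1}+\xi_2w_n)b,\,0)=0$. Let $d_n(a,b)=0$. Then $\xi_2b=0$, so $b=\xi_2b'$. The element $(a,b)-d_{n+1}(0,b')=(a-w_{n+1}b',0)$ lies in $\ker d_n$, which means $\xi_1(a-w_{n+1}b')=0$. So $a-w_{n+1}b'=\xi_1a'$, and $(a,b)=d_{n+1}(a',b')$. The entries of the $d_n$ lie in the maximal ideal, so $\cdots\to R^2\xrightarrow{d_2}R^2\xrightarrow{d_1}R^2$ is a minimal free resolution of $M$.

(b) Identify $\varphi\in\operatorname{Hom}_R(R^2,N)$ with the pair $(z,z')=(\varphi(1,0),\varphi(0,1))$. Then $\varphi\circ d_n$ is the pair $(\xi_1z,\ w_nz+\xi_2z')=(0,w_nz)$. The cocycles in degree $n$ are $\operatorname{ann}_N(w_{n+1})\oplus N$ and the coboundaries are $0\oplus w_nN$.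
\end{proof}

We want $\operatorname{ann}_N(w_n)$ to see the relations between two elements $f_n,f'_n$ of a base ring $S$. This happens if $N=S\kappa_1\oplus S\kappa_2\oplus S\nu$ with $w_n\kappa_1=f_n\nu$, $w_n\kappa_2=f'_n\nu$, $w_n\nu=0$. The difficulty is that the $w_n$ are tied together by the recursion $\xi_1w_{n+1}=-\xi_2w_n$. If $\eta$ is an element with $\xi_2\eta=-\alpha\,\xi_1\eta$ for a unit $\alpha\in S$, then $w_n=\alpha^n\eta$ solves the recursion, but then $\operatorname{ann}_N(w_n)$ does not depend on $n$. A sum $w_n=\sum_i\alpha_i^n\eta_i$ of such solutions is again a solution, and now $f_n$ and $f'_n$ may be any fixed $S$-linear combinations of the powers $\alpha_i^n$. With three units $1,\ 1+x,\ 1+y$ we can reach $f_n=(1+x)^n-1$ and $f'_n=(1+y)^n-1$, which in characteristic $p$ are $x^q$ and $y^q$ when $n=q$ is a power of $p$. Adjoining the $\eta_i$ by a trivial extension imposes no relations beyond the wanted ones and keeps annihilators computable, by \eqref{eq:anntriv}.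

\subsection*{The construction}
Let $S$ be any local noetherian ring with residue field $k$, and let $x,y\in\mathfrak m_S$. Put $\alpha_0=1$, $\alpha_1=1+x$, $\alpha_2=1+y$, which are units, and $C=S[\xi_1,\xi_2]/(\xi_1^2,\xi_2^2)$. Let $Y$ be the free $S$-module on $\eta_i,\zeta_i$ $(i=0,1,2)$ with
\[
\xi_1\eta_i=\zeta_i,\qquad \xi_2\eta_i=-\alpha_i\zeta_i,\qquad \xi_1\zeta_i=\xi_2\zeta_i=0 .
\]
Any product of two of the operators $\xi_1,\xi_2$ on $Y$ is zero, so $Y$ is a $C$-module. Let
\[
R=C\ltimes Y,\qquad w_n=\alpha_0^n\eta_0+\alpha_1^n\eta_1+\alpha_2^n\eta_2\quad(n\in\mathbb Z).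
\]
Let $N_0=S\kappa_1\oplus S\kappa_2$ and $N_1=S\nu$ be free, and define an $S$-bilinear map $Y\times N_0\to N_1$ by $\langle\zeta_i,\kappa_j\rangle=0$ and
\[
\langle\eta_0,\kappa_1\rangle=\langle\eta_0,\kappa_2\rangle=-\nu,\qquad \langle\eta_1,\kappa_1\rangle=\langle\eta_2,\kappa_2\rangle=\nu,\qquad \langle\eta_1,\kappa_2\rangle=\langle\eta_2,\kappa_1\rangle=0 .
\]
The kernel of $\pi\colon C\to S$, $\xi_i\mapsto0$, is $J=(\xi_1,\xi_2)$, and $JY=\sum_iS\zeta_i$ pairs to zero. So Lemma~\ref{lem:twostep} makes $N=N_0\oplus N_1$ an $R$-module with $\xi_1N=\xi_2N=0$, and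
\begin{equation}\label{eq:wN}
w_n\kappa_1=\bigl((1+x)^n-1\bigr)\nu,\qquad w_n\kappa_2=\bigl((1+y)^n-1\bigr)\nu,\qquad w_n\nu=0 .
\end{equation}

\begin{proposition}\label{prop:constr}
The ring $R$ is local noetherian, free of finite rank over $S$, with residue field $k$ and $\dim R=\dim S$. The elements $\xi_1,\xi_2,w_n$ satisfy the hypotheses of Lemma~\ref{lem:triang}, and $\xi_1R$, $\xi_2R$ are free $S$-modules. For $n\ge1$ let
\[
Z_n=\bigl\{(g,h)\in S^2:\ g\bigl((1+x)^n-1\bigr)+h\bigl((1+y)^n-1\bigr)=0\bigr\}.
\]
Then $M=\operatorname{coker}d_1$ satisfies $\mu_S(Z_{n+1})\le\mu_R(\operatorname{Ext}^n_R(M,N))\le\mu_S(Z_{n+1})+4$ for $n\ge1$.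
\end{proposition}

\begin{proof}
The ring $C$ is free over $S$ on $1,\xi_1,\xi_2,\xi_1\xi_2$, and $C/J=S$ with $J$ nilpotent; this gives the first sentence. We have $\xi_1(c_0+c_1\xi_1+c_2\xi_2+c_3\xi_1\xi_2)=c_0\xi_1+c_2\xi_1\xi_2$ for $c_i\in S$, so $\operatorname{ann}_C(\xi_1)=S\xi_1\oplus S\xi_1\xi_2=\xi_1C$, and the same holds with the indices exchanged. On $Y$ both $\xi_1$ and $\xi_2$ have kernel and image $\bigoplus_iS\zeta_i$; for $\xi_2$ this uses that the $\alpha_i$ are units (for a nonunit $\alpha_i$, the element $\zeta_i$ would lie in the kernel and not in the image). By \eqref{eq:anntriv}, $\operatorname{ann}_R(\xi_i)=\xi_iR$, and this module is free over $S$ on $\xi_i,\ \xi_1\xi_2,\ \zeta_0,\zeta_1,\zeta_2$. Also $\xi_1w_{n+1}=\sum_i\alpha_i^{n+1}\zeta_i=-\xi_2w_n$.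

By \eqref{eq:wN}, $g\kappa_1+h\kappa_2+l\nu$ is killed by $w_{n+1}$ if and only if $(g,h)\in Z_{n+1}$. So there is an exact sequence of $R$-modules $0\to S\nu\to\operatorname{ann}_N(w_{n+1})\to Z_{n+1}\to0$, where $R$ acts on $Z_{n+1}$ through $S$. Hence $\mu_S(Z_{n+1})\le\mu_R(\operatorname{ann}_N(w_{n+1}))\le\mu_S(Z_{n+1})+1$. Since $\mu_R(N/w_nN)\le3$, Lemma~\ref{lem:triang}(b) gives the bounds.
\end{proof}

\begin{example}\label{ex:p2}
Let $p=2$ and let $S$ be the local ring of the quadric cone, so $\dim R=3$. Then
\[
(1+x)^2-1=x^2,\qquad (1+x)^3-1=x(1+x+x^2),\qquad (1+x)^4-1=x^4,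
\]
and $(1+x)^6-1=(1+x^2)^3-1=x^2(1+x^2+x^4)$, $(1+x)^8-1=x^8$, while for odd $n$ the coefficient of $x$ in $(1+x)^n-1$ is $1$. Up to units, $Z_n$ is the module of relations between $x^q$ and $y^q$ with $q=1,2,1,4,1,2,1,8$ for $n=1,\dots,8$. By Proposition~\ref{prop:segre}(a), $\mu_S(Z_n)=q+1$ takes the values $2,3,2,5,2,3,2,9$. The spikes at powers of $2$ grow linearly, while every Betti number of $M$ is $2$.
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:p}, first part]
Apply the construction to the Segre ring $S$ of Section~\ref{sec:segre} and its elements $x,y$. Then $\dim R=r+1$, and $\beta_n(M)=2$ by Lemma~\ref{lem:triang}(a), so $\operatorname{cx}_RM=1$. Write $n=qn'$ with $q$ a power of $p$ and $p\nmid n'$. Then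
\[
(1+x)^n-1=(1+x^q)^{n'}-1=x^q\Bigl(n'+\tbinom{n'}2x^q+\cdots+x^{q(n'-1)}\Bigr),
\]
and the second factor is a unit of $S$ because $n'\ne0$ in $k$. The same formula holds for $y$. Multiplying $g$ and $h$ by these units identifies $Z_n$ with the module of Proposition~\ref{prop:segre}(a), so $\mu_S(Z_n)=\binom{q+r-1}{r-1}$. Since $q\le n$, Proposition~\ref{prop:constr} gives $\mu_R(\operatorname{Ext}^n_R(M,N))\le\binom{n+r}{r-1}+4$, a polynomial of degree $r-1$ in $n$, so $\operatorname{cx}_R(M,N)\le r$. For $n=q-1\ge1$ with $q$ a power of $p$ it gives $\mu_R(\operatorname{Ext}^n_R(M,N))\ge q^{r-1}/(r-1)!\ge n^{r-1}/(r-1)!$, so $\operatorname{cx}_R(M,N)\ge r$ by (G2).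
\end{proof}

This already answers the Question. The characteristic is essential here: if $\operatorname{char}k=0$, then $(1+x)^n-1=x(n+\cdots)$ is $x$ times a unit for every $n\ge1$, so $\mu_S(Z_n)=r$ and the same construction gives only $\operatorname{cx}_R(M,N)=1$.

\section{The Gorenstein example and the plexity}\label{sec:gor}

To make the other half of \eqref{eq:main} fail we turn Betti numbers into Bass numbers by duality, and the duality is simplest over a Gorenstein ring. We keep $S,R,\xi_i,w_n,N$ as in the proof above and put $d=r+1$.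

\subsection*{A Gorenstein ring}
Recall the following facts. A Cohen--Macaulay local ring $S$ that is a quotient of a regular local ring has a canonical module $\omega_S$; it is MCM, unique up to isomorphism, and $\operatorname{Hom}_S(\omega_S,\omega_S)=S$. If $S\to R$ is a module-finite homomorphism of Cohen--Macaulay local rings of the same dimension, then $\operatorname{Hom}_S(R,\omega_S)$ is a canonical module of $R$. A Cohen--Macaulay local ring is Gorenstein if and only if it is its own canonical module.

The ring $A$ is defined by the $2\times2$ minors of a generic matrix, so it is Cohen--Macaulay by Hochster and Eagon \cite{HE} (for $r=2$ it is a hypersurface). Hence $S$ is Cohen--Macaulay and has a canonical module. As $R$ is finite and free over $S$, it is Cohen--Macaulay with $\omega_R=\operatorname{Hom}_S(R,\omega_S)$. Let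
\[
R'=R\ltimes\omega_R,
\]
a local noetherian ring with residue field $k$ and dimension $d$. It is Gorenstein, by a theorem of Reiten whose proof we recall. As an $R$-module $R'=R\oplus\omega_R$ is MCM, so $R'$ is Cohen--Macaulay, with canonical module $\operatorname{Hom}_S(R',\omega_S)\cong\operatorname{Hom}_R(R',\omega_R)$. The $R'$-linear map $R'\to\operatorname{Hom}_R(R',\omega_R)$ that sends $1$ to the projection $(b,g)\mapsto g$ sends $(a,f)$ to $\bigl((b,g)\mapsto ag+bf\bigr)$. It is bijective because $\operatorname{Hom}_R(R',\omega_R)=\operatorname{Hom}_R(R,\omega_R)\oplus\operatorname{Hom}_R(\omega_R,\omega_R)=\omega_R\oplus R$.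

We check the hypotheses of Lemma~\ref{lem:triang} in $R'$. The recursion holds in the subring $R$. For the annihilators, by \eqref{eq:anntriv} we need $\operatorname{ann}_{\omega_R}(\xi_i)=\xi_i\omega_R$. The exact sequence $0\to\xi_iR\to R\xrightarrow{\xi_i}\xi_iR\to0$ splits over $S$, because $\xi_iR$ is $S$-free. The exact complex $\cdots\xrightarrow{\xi_i}R\xrightarrow{\xi_i}R\xrightarrow{\xi_i}\cdots$ is spliced from copies of this sequence, so it stays exact under $\operatorname{Hom}_S(-,\omega_S)$, and the result is $\cdots\xrightarrow{\xi_i}\omega_R\xrightarrow{\xi_i}\omega_R\xrightarrow{\xi_i}\cdots$, as needed.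

Let $M'=\operatorname{coker}(d_1\colon R'^2\to R'^2)$ and view $N$ as an $R'$-module through the surjection $R'\to R$. Lemma~\ref{lem:triang} gives $\beta_n(M')=2$ for all $n\ge0$ and, since the right side of (b) is the same module as before, $\operatorname{Ext}^n_{R'}(M',N)\cong\operatorname{Ext}^n_R(M,N)$ for $n\ge1$. So $\operatorname{cx}_{R'}M'=1$ and $\operatorname{cx}_{R'}(M',N)=r$.

\subsection*{Duality}
We work in the derived category, where $H^n\mathbf R\!\operatorname{Hom}_R(M,N)=\operatorname{Ext}^n_R(M,N)$, $H^n(X[-e])=H^{n-e}(X)$ and $H_n=H^{-n}$. The next lemma is used here and in Section~\ref{sec:dim2}.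

\begin{lemma}\label{lem:dual}
Let $R$ be a local ring with residue field $k$, and let $D$ be a complex of $R$-modules such that $H^i\mathbf R\!\operatorname{Hom}_R(k,D)$ is $k$ for $i=e$ and zero for $i\ne e$. Write $X^\dagger=\mathbf R\!\operatorname{Hom}_R(X,D)$. Let $M,N$ be $R$-modules and $L$ a complex with $N\simeq L^\dagger$. Then for all $n$
\[
\operatorname{Ext}^n_R(M,N)\cong H^n\mathbf R\!\operatorname{Hom}_R(L,M^\dagger),\qquad \operatorname{Ext}^n_R(k,N)\cong\operatorname{Hom}_k\bigl(H_{n-e}(k\otimes_R^{\mathbf L}L),k\bigr).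
\]
\end{lemma}

\begin{proof}
Hom--tensor adjunction, used twice, gives
\[
\mathbf R\!\operatorname{Hom}_R(M,L^\dagger)\simeq\mathbf R\!\operatorname{Hom}_R(M\otimes_R^{\mathbf L}L,D)\simeq\mathbf R\!\operatorname{Hom}_R(L,M^\dagger).
\]
For $M=k$, adjunction along $R\to k$ identifies the middle term with $\mathbf R\!\operatorname{Hom}_k(k\otimes_R^{\mathbf L}L,\mathbf R\!\operatorname{Hom}_R(k,D))$. Here $\mathbf R\!\operatorname{Hom}_R(k,D)\simeq k[-e]$ as a complex of vector spaces, and $\operatorname{Hom}_k(-,k)$ is exact.
\end{proof}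

\begin{proof}[Proof of Theorem~\ref{thm:p}, conclusion]
It remains to construct $M_1,N_1$ over $R'$. Let $X^*=\operatorname{Hom}_{R'}(X,R')$. Since $R'$ is Gorenstein of dimension $d$, $\operatorname{Ext}^i_{R'}(k,R')$ is $k$ for $i=d$ and zero otherwise; and if $X$ is MCM, then $\operatorname{Ext}^i_{R'}(X,R')=0$ for $i>0$, $X^*$ is MCM, and $X^{**}\cong X$. So Lemma~\ref{lem:dual} applies with $D=R'$, $e=d$, and $X^\dagger\simeq X^*$ for MCM modules $X$.

The module $N$ is free over $S$, hence MCM over $R'$. For $M'$ we use the negative indices in Lemma~\ref{lem:triang}(a). With $M'_n=\operatorname{coker}d_n$ we have $M'_{n+1}=R'^2/\ker d_n\cong\operatorname{im}d_n$, so there are exact sequences $0\to M'_{n+1}\to R'^2\to M'_n\to0$ for all $n\in\mathbb Z$. Starting from $M'_{1-d}$ and applying the depth lemma $d$ times gives $\operatorname{depth}M'_1\ge d$, so $M'=M'_1$ is MCM.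

Put $M_1=N^*$ and $N_1=M'^*$. Then $N_1\simeq L^\dagger$ for $L=M'$, and $M_1^\dagger\simeq N^{**}\cong N$. Lemma~\ref{lem:dual} gives $\operatorname{Ext}^n_{R'}(M_1,N_1)\cong\operatorname{Ext}^n_{R'}(M',N)$, so $\operatorname{cx}_{R'}(M_1,N_1)=r$, and $\dim_k\operatorname{Ext}^n_{R'}(k,N_1)=\beta_{n-d}(M')=2$ for $n\ge d$, so $\operatorname{px}_{R'}N_1=1$.
\end{proof}

\section{Characteristic zero}\label{sec:zero}

Let $\operatorname{char}k=0$ and $r\ge3$, and let $A,S,x,y$ be as in Section~\ref{sec:segre}. We give up bounded Betti numbers and aim at the $q\times(q+1)$ matrices of Proposition~\ref{prop:segre}(b).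

The construction of Section~\ref{sec:p} suggests how. There $C=B\otimes_SB$ with $B=S[\xi]/(\xi^2)$, and each summand $S\eta_i\oplus S\zeta_i$ of $Y$ is a copy of $B$ on which the two factors act through identifications that differ by the automorphism $\xi\mapsto-\alpha_i\xi$; the powers $\alpha_i^n$ record this twist along the periodic resolution. We now take an algebra $B$ with a resolution $G$ that contains a polynomial ring $k[\tau_1,\tau_2]$ in two variables of degree $2$, so that degree $2q$ contains $q+1$ monomials $\tau_1^{q-j}\tau_2^j$. We twist by an infinitesimal automorphism, that is, a derivation $\delta$. If $\delta\tau_1=0$ and $\delta\tau_2=x\tau_1+y\tau_2$, then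
\begin{equation}\label{eq:deltatau}
\delta(\tau_1^{q-j}\tau_2^j)=j\bigl(x\,\tau_1^{q-j+1}\tau_2^{j-1}+y\,\tau_1^{q-j}\tau_2^j\bigr).
\end{equation}
For $q=2$, a linear form $\lambda$ with values $\lambda_0,\lambda_1,\lambda_2$ on $\tau_1^2,\ \tau_1\tau_2,\ \tau_2^2$ satisfies $\lambda\circ\delta=0$ if and only if $x\lambda_0+y\lambda_1=0$ and $2(x\lambda_1+y\lambda_2)=0$. In characteristic $0$ these are the equations of Proposition~\ref{prop:segre}(b). The algebra $B$ is chosen so that such a $\delta$ commutes with the differential of $G$.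

\subsection*{The algebra $B$ and the resolution $G$}
Let $Q=k[u_1,u_2,v_1,v_2]$, $\theta_1=u_1^2+u_2^2$, $\theta_2=u_1v_1+u_2v_2$, and $B_k=Q/(\theta_1,\theta_2)$. The polynomial $\theta_2$ has degree one in $v_1$ with coprime coefficients $u_1$ and $u_2v_2$, so it is prime, and it does not divide $\theta_1$, which does not involve $v_1$. So $\theta_2,\theta_1$ is a regular sequence, $\dim B_k=2$, and the Koszul complex $K(\theta;Q)$ on $\theta_1,\theta_2$ resolves $B_k$. Let $B=S\otimes_kB_k$ and $\mathfrak a=(u_1,u_2,v_1,v_2)B$. Then $B=S\oplus\mathfrak a$; let $\operatorname{aug}\colon B\to B/\mathfrak a=S$ be the projection.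

Recall that a derivation $\partial$ of degree $i$ of a graded-commutative algebra satisfies $\partial(ab)=\partial(a)b+(-1)^{i|a|}a\,\partial(b)$, so it is determined by its values on algebra generators. If $d$ is a derivation of degree $-1$ and $\delta$ one of degree $0$, then $d^2$ and $d\delta-\delta d$ are derivations. Let
\[
G=B\otimes_k\Lambda(f_1,f_2)\otimes_kk[\tau_1,\tau_2],\qquad |f_i|=1,\quad|\tau_j|=2,
\]
and let $d$ be the $B$-linear derivation of degree $-1$ with
\[
df_i=u_i,\qquad d\tau_1=u_1f_1+u_2f_2,\qquad d\tau_2=v_1f_1+v_2f_2 .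
\]
Then $d^2f_i=0$ and $d^2\tau_j=\theta_j=0$ in $B$, so $d^2=0$. The elements $f_I\tau_1^i\tau_2^j$ with $I\subseteq\{1,2\}$, where $f_I$ is the ordered product of the $f_l$ with $l\in I$, form a $B$-basis of $G$; below, the letters $g,h,l$ denote elements of this basis. Since $(1+z)^2/(1-z^2)^2=(1-z)^{-2}$, we have $\operatorname{rank}_BG_n=n+1$. The next lemma is a case of a theorem of Tate.

\begin{lemma}\label{lem:tate}
$H_n(G)=0$ for $n\ge1$; thus $G$ is a free resolution of $B/(u_1,u_2)$ over $B$.
\end{lemma}

\begin{proof}
We have $G=S\otimes_kG_k$, where $G_k$ is the same complex over $B_k$, so it suffices to treat $G_k$. The idea is to replace $B_k$ by its Koszul resolution over $Q$, after which a change of variables splits the complex. Let $c_1=u_1f_1+u_2f_2$ and $c_2=v_1f_1+v_2f_2$ in $Qf_1\oplus Qf_2$, and let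
\[
\widetilde G=Q\otimes_k\Lambda(e_1,e_2,f_1,f_2)\otimes_kk[\tau_1,\tau_2],\qquad |e_j|=1,\quad de_j=\theta_j,\quad df_i=u_i,\quad d\tau_j=c_j-e_j .
\]
Here $d^2\tau_j=\theta_j-\theta_j=0$, so $d^2=0$. The surjection $\widetilde G\to G_k$ induced by $Q\to B_k$ and $e_j\mapsto0$ commutes with $d$ on generators, so it is a chain map. In both complexes let $\Phi_i$ be the span of the terms of degree at most $i$ in $\tau_1,\tau_2$. These are subcomplexes, and on $\Phi_i/\Phi_{i-1}$ the map is a direct sum of shifted copies of $K(\theta;Q)\otimes_QK(u;Q)\to B_k\otimes_QK(u;Q)$, where $K(u;Q)$ is the Koszul complex on $u_1,u_2$. This map is a quasi-isomorphism, because $K(\theta;Q)\to B_k$ is one and $K(u;Q)$ is a bounded complex of free modules. By induction on $i$ and the five lemma the map is a quasi-isomorphism on each $\Phi_i$, and $\Phi_i$ is the whole complex in degrees at most $2i+1$. So $H(G_k)\cong H(\widetilde G)$.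

Put $e'_j=e_j-c_j$. Then $e'_1,e'_2,f_1,f_2$ is a basis of $\widetilde G_1$ over $Q$, with $de'_j=0$ and $d\tau_j=-e'_j$. Hence $\widetilde G$ is the tensor product over $k$ of $K(u;Q)$ and the two complexes $\Lambda(e'_j)\otimes_kk[\tau_j]$. In the latter $d(\tau_j^i)=-i\,\tau_j^{i-1}e'_j$, and $i\ne0$ in $k$ for $i\ge1$, so the homology is $k$ in degree $0$. By the K\"unneth formula $H(\widetilde G)=H(K(u;Q))=Q/(u_1,u_2)$, in degree $0$.
\end{proof}

\subsection*{The derivation}
For $\delta$ to commute with $d$ on $\tau_2$ we need $\delta(v_1f_1+v_2f_2)=x\,d\tau_1+y\,d\tau_2$. So let $\delta$ be the $S$-linear derivation of $S[u_1,u_2,v_1,v_2]$ with $\delta u_i=0$ and $\delta v_i=xu_i+yv_i$. Then $\delta\theta_1=0$ and $\delta\theta_2=\sum_iu_i(xu_i+yv_i)=x\theta_1+y\theta_2$; this is what dictates the choice of $\theta_1$. Thus $\delta$ induces an $S$-linear derivation of $B$, and $\delta(B)\subseteq\mathfrak a$ because $\delta$ kills $S$ and sends the generators $u_i,v_i$ into $\mathfrak a$. Extend $\delta$ to the derivation of degree $0$ of $G$ with $\delta f_i=0$,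 $\delta\tau_1=0$, $\delta\tau_2=x\tau_1+y\tau_2$; explicitly,
\[
\delta(b\,f_I\tau_1^i\tau_2^j)=\delta(b)f_I\tau_1^i\tau_2^j+jb\,f_I\tau_1^i\tau_2^{j-1}(x\tau_1+y\tau_2).
\]
Both $d\delta$ and $\delta d$ vanish on $B$, on $f_i$ (as $\delta u_i=0$) and on $\tau_1$, and both send $\tau_2$ to $\sum_i(xu_i+yv_i)f_i$. So $d\delta=\delta d$. Write $dg=\sum_hd_{hg}h$ and $\delta g=\sum_h\delta_{hg}h$; then $d_{hg}\in\mathfrak a$ and $\delta_{hg}\in S$. Comparing the coefficients of $l$ in $\delta dg$ and $d\delta g$ gives
\begin{equation}\label{eq:commute}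
\delta(d_{lg})+\sum_h\delta_{lh}d_{hg}=\sum_hd_{lh}\delta_{hg}.
\end{equation}

\subsection*{The ring}
Let $C=B\otimes_SB$, and write $b'=b\otimes1$, $b''=1\otimes b$. Since $\delta$ is an $S$-linear derivation, $b\mapsto b+\delta(b)\varepsilon$ is a homomorphism of $S$-algebras $B\to B[\varepsilon]/(\varepsilon^2)$. Together with the inclusion $b\mapsto b$ it makes $B[\varepsilon]/(\varepsilon^2)$ a $C$-algebra. Let $Y=B\varepsilon_0\oplus B\varepsilon_1$ be the underlying $C$-module, with $\varepsilon_0=1$, $\varepsilon_1=\varepsilon$: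
\begin{equation}\label{eq:Y}
b''(c_0\varepsilon_0+c_1\varepsilon_1)=bc_0\varepsilon_0+bc_1\varepsilon_1,\qquad b'(c_0\varepsilon_0+c_1\varepsilon_1)=bc_0\varepsilon_0+\bigl(bc_1+\delta(b)c_0\bigr)\varepsilon_1 .
\end{equation}
From now on only this module structure is used; in $C\ltimes Y$ we have $Y^2=0$. Let $R$ be the localization of $C\ltimes Y$ at the maximal ideal $\mathfrak n$ generated by $\mathfrak m_S$, $\mathfrak a'$, $\mathfrak a''$ and $Y$. It is local noetherian with residue field $k$.

\emph{Dimension.} The ideal $YR$ is nilpotent, and $R/YR$ is the localization of the graded ring $A\otimes_kB_k\otimes_kB_k$ at its irrelevant ideal. By Noether normalization this graded ring has dimension $(r+1)+2+2$. Its minimal primes are homogeneous, hence contained in the irrelevant ideal, so the localization has the same dimension. Thus $\dim R=r+5$.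

\emph{Flatness.} As $B$ is free over $S$, the ring $C$ is free over $B$ via $b\mapsto b'$ and via $b\mapsto b''$. The module $Y$ is free of rank $2$ via $b\mapsto b''$. Via $b\mapsto b'$, \eqref{eq:Y} shows that $B\varepsilon_1\cong B$ is a submodule with quotient $\cong B$, so $Y$ is again free. Hence $R$ is flat over $B$ in both ways. Let $F'$ and $F''$ be the complexes $R\otimes_BG$ formed along $b\mapsto b'$ and $b\mapsto b''$, with bases $[g]'$ and $[g]''$ and differentials $d[g]'=\sum_ld'_{lg}[l]'$, $d[g]''=\sum_ld''_{lg}[l]''$. By Lemma~\ref{lem:tate}, $H_n(F')=H_n(F'')=0$ for $n\ge1$.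

\subsection*{The module $M$}
On $Y$ the actions of $d'_{lg}$ and $d''_{lg}$ differ by $\delta(d_{lg})$, and \eqref{eq:commute} says that the matrix $(\delta_{hg})$ corrects this difference. So define the $R$-linear map
\[
w\colon F''\to F',\qquad w([g]'')=\varepsilon_0[g]'-\varepsilon_1\sum_h\delta_{hg}[h]' .
\]
By \eqref{eq:Y}, $b'\varepsilon_0=b\varepsilon_0+\delta(b)\varepsilon_1$, $b'\varepsilon_1=b\varepsilon_1$ and $b''\varepsilon_i=b\varepsilon_i$, where the right sides are written in $Y=B\varepsilon_0\oplus B\varepsilon_1$. Therefore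
\begin{align*}
dw([g]'')&=\sum_l\Bigl(d_{lg}\varepsilon_0+\delta(d_{lg})\varepsilon_1-\sum_hd_{lh}\delta_{hg}\,\varepsilon_1\Bigr)[l]',\\
wd([g]'')&=\sum_hd''_{hg}\,w([h]'')=\sum_l\Bigl(d_{lg}\varepsilon_0-\sum_h\delta_{lh}d_{hg}\,\varepsilon_1\Bigr)[l]',
\end{align*}
and these agree by \eqref{eq:commute}. Let $F$ be the cone of $w$: $F_n=F'_n\oplus F''_{n-1}$ and $\partial(\alpha,\beta)=(d\alpha+w\beta,-d\beta)$. The subcomplex $F'$ gives exact sequences $H_n(F')\to H_n(F)\to H_{n-1}(F'')$, so $H_n(F)=0$ for $n\ge2$. All entries of $\partial$ lie in $\mathfrak a'R+\mathfrak a''R+YR$. Hence $\cdots\to F_3\to F_2\to F_1$ is a minimal free resolution of $M=\operatorname{coker}(F_2\to F_1)$, and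
\[
\beta_n(M)=\operatorname{rank}F_{n+1}=(n+2)+(n+1)=2n+3,\qquad\operatorname{cx}_RM=2 .
\]

\subsection*{The module $N$}
We want $N$ to detect only the matrix $(\delta_{hg})$, so $\varepsilon_0$ should act as zero. Let $\pi\colon C\to S$ be given by $\operatorname{aug}$ on both factors; its kernel $J$ is generated by $\mathfrak a'$ and $\mathfrak a''$. Let $N_0=S\kappa$, $N_1=S\nu$ be free and $\langle c_0\varepsilon_0+c_1\varepsilon_1,\kappa\rangle=\operatorname{aug}(c_1)\nu$. By \eqref{eq:Y} and $\delta(B)\subseteq\mathfrak a$ we have $JY\subseteq\mathfrak a\varepsilon_0+\mathfrak a\varepsilon_1$, which pairs to zero. So $N=S\kappa\oplus S\nu$ is a module over $C\ltimes Y$ by Lemma~\ref{lem:twostep}. An element outside $\mathfrak n$ has the form $c+\eta$ with $\eta\in Y$ and $\pi(c)$ a unit of $S$; it acts on $N$ as a unit of $S$ plus an $S$-linear operator of square zero, hence bijectively. So $N$ is a finitely generated $R$-module, $\pi$ induces a surjection $R\to S$, and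
\[
\mathfrak a'N=\mathfrak a''N=0,\qquad\varepsilon_0N=0,\qquad\varepsilon_1\kappa=\nu,\qquad\varepsilon_1\nu=0 .
\]

\begin{proof}[Proof of Theorem~\ref{thm:zero}]
It remains to show $\operatorname{cx}_R(M,N)\ge r$. For $n\ge2$ we have $\operatorname{Ext}^{n-1}_R(M,N)=H^n(\operatorname{Hom}_R(F,N))$. Let $(\varphi',\varphi'')\in\operatorname{Hom}_R(F'_n,N)\oplus\operatorname{Hom}_R(F''_{n-1},N)$. The entries of the differentials of $F'$ and $F''$ kill $N$, so composition with $\partial$ sends $(\varphi',\varphi'')$ to $(0,\varphi'\circ w)$. All coboundaries have first component zero, so $W_n=\{\varphi'\in\operatorname{Hom}_R(F'_n,N):\varphi'\circ w=0\}$ is a direct summand of $\operatorname{Ext}^{n-1}_R(M,N)$. If $\varphi'([h]')=\lambda_h\kappa+\rho_h\nu$ with $\lambda_h,\rho_h\in S$, then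
\[
(\varphi'\circ w)([g]'')=\varepsilon_0\varphi'([g]')-\varepsilon_1\sum_h\delta_{hg}\varphi'([h]')=-\Bigl(\sum_h\delta_{hg}\lambda_h\Bigr)\nu .
\]
The maps with values in $S\nu$ form a submodule of $W_n$, and the quotient is
\[
\overline W_n=\Bigl\{(\lambda_h)_{|h|=n}:\ \sum_h\delta_{hg}\lambda_h=0\ \text{ for all } g \text{ of degree } n\Bigr\},
\]
with $R$ acting through $S$. Hence $\mu_R(\operatorname{Ext}^{n-1}_R(M,N))\ge\mu_S(\overline W_n)$.

Let $n=2q$ with $q\ge1$. As $\delta f_i=0$, we have $\delta_{hg}=0$ unless $h$ and $g$ have the same factor $f_I$. So the equations separate according to $I$, and the part with $I=\varnothing$ is a direct summand of $\overline W_{2q}$. Its unknowns are $\lambda_j=\lambda_{\tau_1^{q-j}\tau_2^j}$ for $0\le j\le q$, and by \eqref{eq:deltatau} its equations are $j(x\lambda_{j-1}+y\lambda_j)=0$ for $1\le j\le q$. Since $\operatorname{char}k=0$, the factors $j$ are units, and Proposition~\ref{prop:segre}(b) gives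
\[
\mu_R(\operatorname{Ext}^{2q-1}_R(M,N))\ge\binom{q+r-1}{r-1}\ge\frac{q^{r-1}}{(r-1)!}\ge\frac{(2q-1)^{r-1}}{2^{r-1}(r-1)!}.
\]
By (G2), $\operatorname{cx}_R(M,N)\ge r$.
\end{proof}

Characteristic $0$ entered twice: in Lemma~\ref{lem:tate} and in the cancellation of the factors $j$. The hypothesis $r\ge3$ only serves to make $r>\operatorname{cx}_RM$.

\section{Dimension at most two}\label{sec:dim2}

The kernel of a map between free modules is a second syzygy, so over a Cohen--Macaulay ring of dimension at most $2$ it is MCM. For MCM modules the number of generators is bounded by an Euler characteristic which, like length in the artinian case, is additive and nonnegative. This gives the following bound; several modules $U_j$ are allowed because the proof of part (2) of Theorem~\ref{thm:dim2} needs them.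

\begin{lemma}\label{lem:kernel}
Let $T$ be a complete local noetherian ring with $\dim T\le2$, and let $U_1,\dots,U_h$ be finitely generated $T$-modules. There is a constant $c$ such that for all integers $r_j,t_j\ge0$ and every $T$-linear map $\varphi\colon\bigoplus_jU_j^{r_j}\to\bigoplus_jU_j^{t_j}$ one has $\mu_T(\ker\varphi)\le c\sum_j(r_j+t_j)$.
\end{lemma}

\begin{proof}
\emph{Reduction to a Cohen--Macaulay ring.} By Cohen's structure theorem $T=Q/\mathfrak q$ with $Q$ regular local. In $Q$, the ideal $\mathfrak q$ contains a regular sequence of length $\operatorname{ht}\mathfrak q$, and $\dim Q/\mathfrak q=\dim Q-\operatorname{ht}\mathfrak q$. Let $T'$ be the quotient of $Q$ by this sequence. Then $T'$ is Cohen--Macaulay of dimension $d=\dim T\le2$, it maps onto $T$, and $\mu_T=\mu_{T'}$ on $T$-modules.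

\emph{Reduction to free modules.} Choose $m_0\ge\mu(U_j)$ for all $j$ and surjections $T'^{m_0}\to U_j$, then $m_1$ at least the number of generators of each kernel. This gives presentations $T'^{m_1}\to T'^{m_0}\to U_j\to0$ of the same size for all $j$. Put $r=\sum_jr_j$ and $t=\sum_jt_j$. Taking direct sums, we get a surjection $\sigma\colon T'^{m_0r}\to\bigoplus_jU_j^{r_j}$ and a map $\rho\colon T'^{m_1t}\to T'^{m_0t}$ with cokernel $\bigoplus_jU_j^{t_j}$. Lift $\varphi$ to $\widetilde\varphi\colon T'^{m_0r}\to T'^{m_0t}$, and let $Z$ and $I$ be the kernel and image of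
\[
(\widetilde\varphi,-\rho)\colon T'^{m_0r}\oplus T'^{m_1t}\to T'^{m_0t}.
\]
For $z\in T'^{m_0r}$ we have $\sigma(z)\in\ker\varphi$ if and only if $\widetilde\varphi(z)\in\operatorname{im}\rho$, that is, if and only if $z$ is the first component of an element of $Z$. So $Z$ maps onto $\ker\varphi$, and $\mu(\ker\varphi)\le\mu(Z)$.

\emph{The kernel is MCM.} If $d\ge1$, a nonzerodivisor of $T'$ in the maximal ideal is a nonzerodivisor on the submodule $I$ of a free module. So $\operatorname{depth}I\ge\min\{1,d\}$, and the depth lemma for $0\to Z\to T'^{m_0r+m_1t}\to I\to0$ gives $\operatorname{depth}Z\ge\min\{d,\min\{1,d\}+1\}=d$, where the equality uses $d\le2$. Thus $Z$ is zero or MCM.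

\emph{Counting.} Fix a system of parameters $\mathbf x$ of $T'$. For a finitely generated module $X$ the Koszul homology modules $H_i(\mathbf x;X)$ are killed by $\mathbf x$, so they have finite length; put $\chi(X)=\sum_i(-1)^i\ell(H_i(\mathbf x;X))$. The long exact sequence of Koszul homology shows that $\chi$ is additive on short exact sequences, and $\chi(X)\ge0$ by a theorem of Serre \cite[Thm.~4.7.6]{BH}. If $X$ is zero or MCM, then $H_i(\mathbf x;X)=0$ for $i>0$, because $\mathbf x$ is a regular sequence on an MCM module, so $\chi(X)=\ell(X/\mathbf xX)$. Hence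
\[
\mu(Z)\le\ell(Z/\mathbf xZ)=\chi(Z)=\chi(T'^{m_0r+m_1t})-\chi(I)\le(m_0r+m_1t)\,\ell(T'/\mathbf xT').
\]
The constant $c=\max\{m_0,m_1\}\,\ell(T'/\mathbf xT')$ depends only on $T$ and the $U_j$.
\end{proof}

The lemma fails in dimension $3$: over the completion $T$ of the local ring of the quadric cone, the kernel of $(x^q\ \ y^q)\colon T^2\to T$ needs $q+1$ generators, by Proposition~\ref{prop:segre}(a) and flatness of completion.

\begin{proof}[Proof of Theorem~\ref{thm:dim2}]
Completion is flat and preserves the residue field, so $\operatorname{Ext}^n_{\widehat R}(\widehat M,\widehat N)\cong\widehat R\otimes_R\operatorname{Ext}^n_R(M,N)$ has the same number of generators as $\operatorname{Ext}^n_R(M,N)$; dimensions of modules are also preserved. So we may assume that $R$ is complete. If $M$ or $N$ is zero, then $\operatorname{cx}_R(M,N)=0$; assume both are nonzero.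

(1) Let $T=R/\operatorname{ann}N$, a complete local ring with $\dim T=\dim N\le2$. Computed from the minimal free resolution of $M$, the module $\operatorname{Ext}^n_R(M,N)$ is a quotient of the kernel of a $T$-linear map $N^{\beta_n(M)}\to N^{\beta_{n+1}(M)}$. Lemma~\ref{lem:kernel} for the single module $N$ gives
\[
\mu_R(\operatorname{Ext}^n_R(M,N))\le c\,\bigl(\beta_n(M)+\beta_{n+1}(M)\bigr)
\]
with $c$ independent of $n$, and (G1) finishes the proof.

(2) An injective resolution of $N$ has terms that are in general not finitely generated, so the lemma does not apply to it. Instead we use duality to exchange the roles of $M$ and $N$; the price is that the duals are complexes.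

Write $R$ as a quotient of a regular local ring $Q$ of dimension $e$. Let $\mathcal I$ be an injective resolution of $Q$ over itself and $D=\operatorname{Hom}_Q(R,\mathcal I)$, a complex of injective $R$-modules that vanishes in negative degrees. For a complex $X$ of $R$-modules,
\[
X^\dagger=\mathbf R\!\operatorname{Hom}_R(X,D)\simeq\operatorname{Hom}_R(X,D)=\operatorname{Hom}_Q(X,\mathcal I)\simeq\mathbf R\!\operatorname{Hom}_Q(X,Q).
\]
Suppose that $X$ has bounded, finitely generated cohomology. As $Q$ is regular, $X$ is quasi-isomorphic over $Q$ to a bounded complex of finitely generated free modules, and such complexes are reflexive under $\operatorname{Hom}_Q(-,Q)$. Hence $X^\dagger$ also has bounded, finitely generated cohomology, and the natural $R$-linear map $X\to X^{\dagger\dagger}$ is a quasi-isomorphism. Moreover $H^i(k^\dagger)=\operatorname{Ext}^i_Q(k,Q)$ is $k$ for $i=e$ and zero otherwise. So Lemma~\ref{lem:dual} applies with $L=N^\dagger$.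

Let $F\simeq N^\dagger$ be a minimal free resolution: $F_i=R^{\gamma_i}$ with $\gamma_i$ finite, $\gamma_i=0$ for $i\ll0$, and the differential has entries in $\mathfrak m$. Then $k\otimes_RF$ has zero differential, so the second formula of Lemma~\ref{lem:dual} gives
\[
\gamma_i=\dim_k\operatorname{Ext}^{i+e}_R(k,N).
\]
Next we represent $M^\dagger$ by a bounded complex of finitely generated modules over $T=R/\operatorname{ann}M$, a complete local ring with $\dim T=\dim M\le2$. The complex $\operatorname{Hom}_Q(M,\mathcal I)$ consists of $T$-modules, and its cohomology $\operatorname{Ext}^j_Q(M,Q)$ is finitely generated and vanishes unless $0\le j\le e$. So it has a resolution $V$ by finitely generated free $T$-modules with $V^j=0$ for $j>e$. Let $U^j=V^j$ for $j>0$, $U^0=\operatorname{coker}(V^{-1}\to V^0)$ and $U^j=0$ for $j<0$. Since $H^j(V)=0$ for $j<0$, the map $V\to U$ is a quasi-isomorphism, so $U\simeq M^\dagger$.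

By the first formula of Lemma~\ref{lem:dual}, $\operatorname{Ext}^n_R(M,N)\cong H^n(\operatorname{Hom}_R(F,U))$, where
\[
\operatorname{Hom}_R(F,U)^n=\bigoplus_{j=0}^e\operatorname{Hom}_R(F_{n-j},U^j)=\bigoplus_{j=0}^e(U^j)^{\gamma_{n-j}}
\]
is a complex of $T$-modules with $T$-linear differential. Lemma~\ref{lem:kernel} for the modules $U^0,\dots,U^e$ gives, with $c$ independent of $n$,
\[
\mu_R(\operatorname{Ext}^n_R(M,N))\le c\sum_{j=0}^e(\gamma_{n-j}+\gamma_{n+1-j})\le2c\sum_{i=0}^{e+1}\dim_k\operatorname{Ext}^{n+i}_R(k,N).
\]
By (G1), a bound $\dim_k\operatorname{Ext}^n_R(k,N)\le an^{b-1}$ for $n\gg0$ gives a bound $a'n^{b-1}$ for the right side. So $\operatorname{cx}_R(M,N)\le\operatorname{px}_RN$.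

If $\dim R\le2$, every finitely generated module has dimension at most $2$, so both parts apply.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BH} Bruns and Herzog, \emph{Cohen--Macaulay Rings}.

\bibitem{DV} Hailong Dao and Oana Veliche, \emph{Comparing complexities of pairs of modules}, arXiv:0911.4543 (2009).

\bibitem{HE} Hochster and Eagon, Amer.\ J.\ Math.\ 93 (1971).

\end{thebibliography}
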